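# Ten critical points of a two-source Green function on a torus

## 1. One source and two sources on the square torus

Let $\tau\in\mathbb H$, that is, $\operatorname{Im}\tau>0$. Put $\Lambda=\Lambda_\tau=\mathbb Z+\mathbb Z\tau$, $E=E_\tau=\mathbb C/\Lambda$ and $b=\operatorname{Im}\tau$, so that $b=|E|$ is the area of the flat torus $E$. The Green function $G(z)=G(z;\tau)$ is the unique solution of
$$-\Delta G=\delta_0-\frac1{|E|}\ \text{ on }E,\qquad \int_E G=0 .$$
Near $0$ we have $G=-\frac1{2\pi}\log|z|+\text{smooth}$, and away from $0$ we have $\Delta G=1/b$. We think of $G$ as the potential of a point source at $0$ in a uniform background, and we want its critical points.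

**Reading a Hessian.** With $u_z=\frac12(u_x-iu_y)$ we have $u_{z\bar z}=\frac14\Delta u$ and $4u_{zz}=u_{xx}-u_{yy}-2iu_{xy}$. A symmetric $2\times2$ matrix has eigenvalues equal to half its trace plus or minus $\frac12\sqrt{(u_{xx}-u_{yy})^2+4u_{xy}^2}$. So wherever $\Delta u=1/b$,
$$\operatorname{Hess}u\ \text{ has eigenvalues }\ \frac{1\pm\lambda}{2b},\qquad \lambda=4b\,|u_{zz}| . \tag{1}$$
A critical point with $\lambda<1$ is a non-degenerate minimum, and one with $\lambda>1$ is a non-degenerate saddle. It is degenerate (singular Hessian) exactly when $\lambda=1$, and then the eigenvalues are $0$ and $1/b$. There are no local maxima, since the trace is positive.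

**A formula for $G_{zz}$.** Put $Q=-4bG_{zz}$. Off $\Lambda$ we have $\partial_{\bar z}G_{zz}=\frac14\partial_z\Delta G=0$, so $Q$ is holomorphic. It is $\Lambda$-periodic, and from $G_{zz}=\frac1{4\pi z^2}+\text{smooth}$ we get the principal part $-\frac b{\pi z^2}$ at $0$. I claim
$$Q(z)=-4bG_{zz}(z)=1-\pi b\sum_{n\in\mathbb Z}\frac1{\sin^2\pi(z-n\tau)} . \tag{2}$$
The series converges locally uniformly off $\Lambda$, because $|\sin\pi(x+iy)|\ge\sinh\pi|y|$. Its sum is invariant under $z\mapsto z+1$ and, by shifting $n$, under $z\mapsto z+\tau$. Since $\sin^{-2}\pi z=\frac1{\pi^2z^2}+O(1)$, the right side has the same principal part as $Q$. So the two sides differ by an elliptic function without poles, a constant. Integrate both over a horizontal segment of length $1$ at height strictly between $0$ and $b$. On the left, $G_{zz}=\partial_xG_z-G_{z\bar z}=\partial_xG_z-\frac1{4b}$ and $G_z$ is periodic, so the integral of $-4bG_{zz}$ is $1$. On the right, each $\sin^{-2}\pi(z-n\tau)$ has the $1$-periodic antiderivative $-\frac1\pi\cot\pi(z-n\tau)$ and integrates to $0$, so the integral is again $1$. The constant is $0$.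

**One source, $\tau=i$.** By uniqueness $G(-z)=G(z)$ and, for the square lattice, $G(iz)=G(z)$. If $2e\in\Lambda$ and $e\notin\Lambda$, then $G(2e-z)=G(z)$, so $\nabla G(e)=-\nabla G(e)=0$. Thus $\frac12$, $\frac i2$ and $\frac{1+i}2$ are critical points.

At $e=\frac{1+i}2$, differentiate $G(iz)=G(z)$ twice: $-G_{zz}(iz)=G_{zz}(z)$. As $ie=e-1\equiv e$, this gives $G_{zz}(e)=0$, so $\lambda=0$ and $e$ is a non-degenerate minimum. At $\frac12$ we have $\sin(\frac\pi2-\pi in)=\cosh\pi n$, so (2) with $b=1$ gives
$$Q(\tfrac12)=1-\pi\sum_n\frac1{\cosh^2\pi n}\le 1-\pi<-2 .$$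
So $\lambda>2$, and $\frac12$ is a non-degenerate saddle. By the rotation $z\mapsto iz$, so is $\frac i2$.

Are there others? Lin and Wang proved that $G$ has either $3$ or $5$ critical points, depending on $\tau$. If there were a further critical point $q$, then $\pm q,\pm iq$ would all be critical. They are distinct: $q\equiv-q$ makes $q$ a half-period, and $q\equiv\pm iq$ gives $(1\mp i)q\in\Lambda$, so $q\in\frac{1\pm i}2\Lambda$, again a half-period. That makes at least $7$ critical points, a contradiction. So on the square torus there are exactly three, all non-degenerate.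

**Two sources, $\tau=i$, on the diagonal.** For $p\in E$ with $p\ne-p$ put
$$G_p(z)=G_p(z;\tau)=\tfrac12\bigl(G(z+p)+G(z-p)\bigr).$$
This function is smooth on $E\setminus\{p,-p\}$ and even, and $\Delta G_p=1/b$ off the sources. Since $G_p$ is even and smooth at $0$, the point $0$ is critical, and $(G_p)_{zz}(0)=G_{zz}(p)$ because $G_{zz}$ is even. Hence at $0$ we have $\lambda=|Q(p)|$.

Take $p=t(1+i)$, $0<t\le\frac12$. Then $|Q(p)|$ is continuous in $t$, tends to $\infty$ as $t\to0$, and is $0$ at $t=\frac12$. So $|Q(p)|=1$ for some $t_*\in(0,\frac12)$. For this $t_*$ we have $2p\notin\Lambda$, and $G_p$ has a degenerate critical point at $0$. Degenerate critical points really occur.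

**Two sources by doubling.** Let $\pi:E_{2\tau}\to E_\tau$ be the double cover induced by $\Lambda_{2\tau}\subset\Lambda_\tau$. The function $G(\pi(z);\tau)$ on $E_{2\tau}$ has mean zero, and $-\Delta$ of it is $\delta_0+\delta_\tau-\frac2{|E_{2\tau}|}$. So it equals $G(z;2\tau)+G(z-\tau;2\tau)$. Replacing $z$ by $z+\frac\tau2$,
$$G_{\tau/2}(z;2\tau)=\tfrac12\,G\bigl(z+\tfrac\tau2;\tau\bigr). \tag{3}$$
Here $p=\frac\tau2$ is admissible in $E_{2\tau}$, since $2p=\tau\notin\Lambda_{2\tau}$. Every critical point of $G(\cdot;\tau)$ gives two critical points of $G_{\tau/2}(\cdot;2\tau)$. With $\tau=i$ we get exactly six, all non-degenerate. With a $\tau$ for which $G$ has five critical points, we get exactly ten.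

It is known that for every $p\neq-p$ the number of critical points of $G_p(\cdot;\tau)$ lies in $\{4,6,8,10\}$, and that each number occurs. We have just seen that a critical point of some $G_p$ can be degenerate. The following question is posed in Zhijie Chen, Erjuan Fu, Chang-Shou Lin, "Green functions, Hitchin's formula and curvature equations on tori", arXiv:2508.17604 (2025): *if $G_p(z;\tau)$ has the maximal number $10$ of critical points, are they all non-degenerate?* The answer is yes.

## 2. The bound with multiplicity

We work with any number of sources. Let $p_1,\dots,p_n\in E$ ($n\ge1$) be distinct, let $m_1,\dots,m_n\in\mathbb R\setminus\{0\}$ with $\sum m_j=1$, and put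
$$u(z)=\sum_{j=1}^nm_jG(z-p_j),\qquad -\Delta u=\sum_jm_j\delta_{p_j}-\frac1b . \tag{4}$$
The case of the question is $n=2$, $p_{1,2}=\pm p$, $m_1=m_2=\frac12$, $u=G_p$. Off the sources $\Delta u=1/b$, so (1) applies. Also $u-\frac{|z|^2}{4b}$ is locally harmonic there, so $u$ is real-analytic.

**Definition (multiplicity).** The multiplicity $\mu(z_0)\ge1$ of a critical point $z_0$ is its Milnor number $\dim_{\mathbb R}\mathbb R\{x,y\}/(u_x,u_y)$, where $\mathbb R\{x,y\}$ is the ring of convergent power series at $z_0$.

It equals $1$ exactly when $u_x,u_y$ generate the maximal ideal, that is, when their linear parts are independent, that is, when $z_0$ is non-degenerate. As an example, for $f=\frac12y^2+\frac c{m+1}x^{m+1}$ with $c\ne0$ the ideal at $0$ is $(x^m,y)$. The quotient has basis $1,x,\dots,x^{m-1}$, so $\mu=m$.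

**Theorem A.** $u$ has finitely many critical points, and $\sum_{z_0}\mu(z_0)\le5n$. In particular $u$ has at most $5n$ critical points. If it has exactly $5n$, all are non-degenerate, with $2n$ minima and $3n$ saddles. The bound $5n$ is attained for every $n$.

**Corollary.** If $G_p(\cdot;\tau)$ has $10$ critical points, then all of them are non-degenerate.

Indeed, for $n=2$ we get $10\le\sum\mu\le5\cdot2=10$, so every $\mu$ is $1$. In particular the functions $G_p$ found on the diagonal of the square torus, with $0$ degenerate, do not have ten critical points. For $G_p$ there is additional structure.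

**Theorem B.** Let $p\ne-p$.

1. If $G_p$ has $10$ critical points, they are four non-degenerate minima $\pm q_1,\pm q_2$, none a half-period, and six non-degenerate saddles, namely the four half-periods and one further pair $\pm q_3$.
2. If $G_p$ has $8$ critical points, its set of degenerate critical points is either empty, or one half-period (a degenerate local minimum with $\mu=3$), or one pair $\pm q$, $q\ne-q$, with $\mu(\pm q)=2$. (It is not claimed that each case occurs.)

## 3. What the signed count sees, and what it misses

The first tool to try is Poincaré–Hopf. Recall that the index $\operatorname{ind}(z_0)$ of an isolated zero of a planar vector field is the degree of the field on a small circle around it. For $\nabla u$ it is $+1$ at a non-degenerate minimum and $-1$ at a non-degenerate saddle.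

**Index formula.** *If $u$ has finitely many critical points, then*
$$\sum_{z_0}\operatorname{ind}(z_0)=-n . \tag{5}$$
The purpose of the proof is to remove the singularities of $\nabla u$. Write $\nabla u=u_x+iu_y$ as a complex number, and take $\rho>0$ smooth on $E\setminus\{p_1,\dots,p_n\}$ with $\rho=|z-p_j|^2$ near $p_j$. Near $p_j$ we have $u=-\frac{m_j}{2\pi}\log|z-p_j|+\text{smooth}$, so
$$\rho\nabla u=-\frac{m_j}{2\pi}(z-p_j)+|z-p_j|^2\cdot(\text{smooth}).$$
So $\rho\nabla u$ extends to a smooth vector field on $E$. It has a zero at each $p_j$ with linear part a nonzero real multiple of the identity, hence of index $+1$, whatever the sign of $m_j$. Its other zeros are those of $\nabla u$, with the same indices. Since $\chi(E)=0$, the total index is $0$, which is (5).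

For the square torus of Section 1, $n=1$ and the count is $1-1-1=-1$.

For the question, (5) says that the indices add to $-2$. Ten non-degenerate critical points would be four minima and six saddles. But the sum is also $-2$ for three points of index $+1$, five of index $-1$ and two degenerate points of index $0$, which again makes ten points. The signed count cannot tell these apart, and by itself it does not even bound the number of critical points. One could also try to move $(\tau,p)$ so that a degenerate point splits and the total exceeds ten. But one would first have to show that the available moves unfold the degenerate point, and the list $\{4,6,8,10\}$ does not tell us that. We need a bound that sees multiplicities.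

## 4. A gradient step that is antiholomorphic

The critical points of $u$ are the fixed points of any map $z\mapsto z-s\nabla u(z)$ with $s\neq0$. For one value of $s$ this map is very special. Regard $u$ as a $\Lambda$-periodic function on $\mathbb C\setminus P$, where $P=\bigcup_j(p_j+\Lambda)$. Note $\nabla u=2u_{\bar z}$. Put
$$h(z)=z-2b\,\nabla u(z)=z-4b\,u_{\bar z},\qquad g=\overline h=\bar z-4b\,u_z . \tag{6}$$

**Step 1: $h$ is antiholomorphic.** Off $P$, $\partial_{\bar z}g=1-4bu_{z\bar z}=1-b\Delta u=0$. So $g$ is holomorphic and $h$ is antiholomorphic on $\mathbb C\setminus P$.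

**Step 2: behavior at $P$.** Near $p_j$ we have $u_z=-\frac{m_j}{4\pi(z-p_j)}+\text{smooth}$. So $g$ has a simple pole there with residue $\frac{bm_j}\pi\ne0$, and $h\to\infty$ at $P$.

**Step 3: translations and fixed points.** Since $u$ is periodic, $h(z+\omega)=h(z)+\omega$ for $\omega\in\Lambda$. The critical points of $u$ in $\mathbb C\setminus P$ are exactly the fixed points of $h$.

**Step 4: critical points of $h$.** These are the zeros of $g'$; they must not be confused with the critical points of $u$. The function $g'$ is elliptic, since $g(z+\omega)=g(z)+\bar\omega$. Modulo $\Lambda$ it has exactly $n$ poles, all double. An elliptic function has as many zeros as poles, so $g'$ has exactly $2n$ zeros in $E$ with multiplicity. Hence $h$ has at least one and **at most $2n$ distinct critical points mod $\Lambda$**.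

**Step 5: multipliers.** Here $g'=-4bu_{zz}$, so the $\lambda$ of (1) is $\lambda=|g'|$. At a fixed point $z_0$ we have $h(z_0+\xi)=z_0+\overline{g'(z_0)\xi}+O(\xi^2)$. So non-degenerate minima are attracting fixed points of $h$ ($|g'|<1$), non-degenerate saddles are repelling ($|g'|>1$), and degenerate critical points are neutral ($|g'|=1$).

For the square torus with one source, $g'=Q$. Its two zeros mod $\Lambda$ coincide: they form a double zero at the minimum $\frac{1+i}2$, because $Q$ vanishes there and is even about that point.

## 5. Attracting fixed points capture critical points of $h$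

The plan is the classical argument of Fatou: every attracting fixed point attracts the orbit of a critical point of the map. Critical points of $h$ are limited to $2n$ classes, so minima of $u$ are limited too. We need a version for $h$, which is far from finite-to-one. By Step 2, $h$ maps a punctured neighborhood of $p_j$ onto a set containing $\{|w|>R_0\}$ for some $R_0$. By translation, every $w$ therefore has a preimage near $p_j+\omega$ for every $\omega\in\Lambda$ with $|\omega|$ large. So we work with components of preimages of discs.

Textbook facts used:

- A proper local homeomorphism between connected surfaces is a finite covering. If the target is simply connected, it is a homeomorphism.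
- A domain $D\subset\mathbb C$ that omits at least two points of $\mathbb C$ carries a hyperbolic metric of curvature $-1$; on $\{\operatorname{Re}w>0\}$ it is $|dw|/\operatorname{Re}w$. Holomorphic maps do not increase hyperbolic norms (Schwarz–Pick), and holomorphic coverings preserve them. If $D'\subset D$, the norm in $D$ is at most the norm in $D'$. Composing with conjugation gives the same statements for antiholomorphic maps.

**Lemma 1.** Let $B\subset\mathbb C$ be an open disc and $V$ a component of $h^{-1}(B)$. Then $V$ is bounded, $\overline V\cap P=\emptyset$, and $h:V\to B$ is proper.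

*Proof.* Choose $\varepsilon>0$ so small that the closed discs $\overline{D(q,\varepsilon)}$, $q\in P$, are disjoint, and let $N=\bigcup_qD(q,\varepsilon)$. The function $h(z)-z$ is $\Lambda$-periodic and continuous off $P$, so $M=\sup_{\mathbb C\setminus N}|h(z)-z|$ is finite. Let $B\subset D(0,R)$. If $z\notin N$ and $|z|>R+M$, then $|h(z)|>R$, so $z\notin h^{-1}(B)$.

*Bounded.* Suppose $V$ contains some $z$ with $|z|>R+M+2\varepsilon$. Then $z\in N$, say $z\in D(q,\varepsilon)$, and $|q|>R+M+\varepsilon$. The circle $\partial D(q,\varepsilon)$ lies outside $N$ and in $\{|\cdot|>R+M\}$, so it does not meet $h^{-1}(B)$. As $V$ is connected, $V\subset D(q,\varepsilon)$. In all cases $V$ is bounded.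

*Away from $P$.* Since $h\to\infty$ at $P$, each point of $P$ has a neighborhood that misses $h^{-1}(B)$.

*Proper.* Let $z_k\in V$ tend to $z^*\in\partial V$. By the previous point $h$ is continuous at $z^*$, so $h(z^*)\in\overline B$. If $h(z^*)\in B$, then $z^*\in h^{-1}(B)$. Components are relatively closed, so $z^*\in V$, which is impossible because $V$ is open. So $h(z^*)\in\partial B$. Now let $K\subset B$ be compact. A sequence in $V\cap h^{-1}(K)$ has a limit point in the compact set $\overline V$, which cannot lie on $\partial V$, so it lies in $V\cap h^{-1}(K)$. $\square$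

We write $h^{-1}(\Omega)=\{z\in\mathbb C\setminus P:h(z)\in\Omega\}$. The condition $h^{-1}(\Omega)=\Omega$ below says that $z\in\Omega$ if and only if $h(z)\in\Omega$; in particular $h(\Omega)\subset\Omega$.

**Lemma 2.** Let $\Omega\subset\mathbb C\setminus P$ be open with $h^{-1}(\Omega)=\Omega$ and without critical points of $h$. Let $\Omega_1,\Omega_2$ be components of $\Omega$ with $h(\Omega_1)\subset\Omega_2$. Then $h:\Omega_1\to\Omega_2$ is a covering, and a local isometry for the hyperbolic metrics.

*Proof.* Let $B\subset\Omega_2$ be a disc and $V$ a component of $h^{-1}(B)$ that meets $\Omega_1$. Then $V\subset h^{-1}(\Omega)=\Omega$, and $V$ is connected, so $V\subset\Omega_1$. There are no critical points in $V$, so by Lemma 1 $h:V\to B$ is a proper local homeomorphism from a connected surface to a disc, hence a homeomorphism. The set $h^{-1}(B)\cap\Omega_1$ is the disjoint union of such $V$, so $B$ is evenly covered.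

It remains to see that $h$ is onto. The image $h(\Omega_1)$ is open and non-empty. If a disc $B\subset\Omega_2$ meets it, then some $V$ as above exists and $B=h(V)\subset h(\Omega_1)$. So the image is also closed in the connected set $\Omega_2$, and equals it. Finally, $\Omega_1$ and $\Omega_2$ omit the infinite set $P$, so they are hyperbolic, and antiholomorphic coverings are local isometries. $\square$

We say that $h^k(z)$ is defined if $z,h(z),\dots,h^{k-1}(z)\notin P$; $h^0(z)=z$.

**Lemma 3.** Let $z_0\in\mathbb C$ be a non-degenerate minimum of $u$. Choose a small disc $B$ centered at $z_0$ with $B\cap P=\emptyset$, $h(B)\subset B$ and $h^k\to z_0$ on $B$, and let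
$$\Omega=\{z:\ h^k(z)\text{ is defined and lies in }B\text{ for some }k\ge0\}.$$
Then $\Omega\subset\mathbb C\setminus P$ is open, $h^{-1}(\Omega)=\Omega$, orbits in $\Omega$ converge to $z_0$, and $\Omega$ contains a critical point of $h$.

*Proof.* Such a $B$ exists because $\lambda=|g'(z_0)|<1$. The set $\Omega$ is open by continuity. It misses $P$: for $k=0$ because $B$ does, for $k\ge1$ by the meaning of "defined". If $h(z)\in\Omega$ then $z\in\Omega$. If $z\in\Omega$, then $h(z)\in\Omega$: this is clear if $k\ge1$, and if $z\in B$ then $h(z)\in B$. Orbits in $\Omega$ enter $B$ and converge to $z_0$.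

Suppose $\Omega$ contains no critical point of $h$. Let $\Omega_1$ be the component containing $z_0$. Then $h(\Omega_1)\subset\Omega$ is connected and contains $h(z_0)=z_0$, so $h(\Omega_1)\subset\Omega_1$. By Lemma 2, $h$ is a local isometry at its fixed point $z_0$, so $\lambda=1$, a contradiction. $\square$

**The case of no degenerate points.** Suppose all critical points of $u$ are non-degenerate. They are isolated and do not accumulate at $P$, where $|\nabla u|\to\infty$, so they are finite in number: $A$ minima and $S$ saddles. By (5), $S=A+n$. Basins of different minima contain different critical points of $h$, even mod $\Lambda$ (this is checked in Section 9), so $A\le2n$. The total is $A+S=2A+n\le5n$.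

**What is needed at a degenerate point.** At a neutral fixed point the contradiction "$\lambda=1$" disappears, so Lemma 3 says nothing, and a degenerate point contributes to the count without being charged. The arithmetic tells us what to look for. By (5),
$$\sum\mu=n+\sum(\mu+\operatorname{ind}), \tag{7}$$
so $\sum\mu\le5n$ means $\sum\frac12(\mu+\operatorname{ind})\le2n$. A minimum has $\frac12(\mu+\operatorname{ind})=1$, and it captures one critical point of $h$. A saddle has $\frac12(\mu+\operatorname{ind})=0$, and it need not capture any. So *a degenerate critical point of $u$ should capture $\frac12(\mu+\operatorname{ind})$ critical points of $h$, with different ones for different captures.* The next three sections show that it does.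

## 6. A normal form at a degenerate critical point

Let $z_0\in\mathbb C\setminus P$ be a degenerate critical point.

**Step 1: a curve of candidates.** We reduce $\nabla u=0$ to one real equation. The Hessian at $z_0$ has eigenvalues $0$ and $1/b$. Choose $\theta$ such that, for $z=z_0+e^{i\theta}w$, $w=x+iy$, $\tilde u(w)=u(z)$, we have
$$\tilde u_{xx}=\tilde u_{xy}=0,\qquad \tilde u_{yy}=1/b\qquad\text{at }0 .$$
Since $\nabla\tilde u(w)=e^{-i\theta}\nabla u(z)$, the map $h$ becomes $\tilde h(w)=e^{-i\theta}(h(z)-z_0)=w-2b\nabla\tilde u(w)$ in this coordinate. By the implicit function theorem, near $0$ the set $\tilde u_y=0$ is a real-analytic curve $y=\varphi(x)$ with $\varphi(0)=\varphi'(0)=0$. Put $v(x)=\tilde u(x,\varphi(x))$. As $\tilde u_y=0$ on the curve,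
$$v'(x)=\tilde u_x(x,\varphi(x)),\qquad v''(0)=\tilde u_{xx}(0)+\tilde u_{xy}(0)\varphi'(0)=0 .$$
Near $0$ the critical points of $\tilde u$ are exactly the points $(x,\varphi(x))$ with $v'(x)=0$. Since $v'$ is analytic with $v'(0)=v''(0)=0$, either $v'\equiv0$ or
$$v'(x)=c\,x^m(1+O(x)),\qquad c\in\mathbb R\setminus\{0\},\ m\ge2. \tag{8}$$

**Step 2: straightening the curve.** We want a holomorphic coordinate in which the curve is the real axis. Extend $\varphi$ to a holomorphic function near $0\in\mathbb C$ by its power series, and put $\psi(\zeta)=\zeta+i\varphi(\zeta)$. Then $\psi'(0)=1$, so $\psi$ is a local biholomorphism, and $\psi(t)=t+i\varphi(t)$ is on the curve for real $t$. Let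
$$H=\psi^{-1}\circ\tilde h\circ\psi\ \text{(antiholomorphic)},\qquad F=\overline H\ \text{(holomorphic)}.$$
For real $t$ near $0$ we have $\nabla\tilde u(\psi(t))=v'(t)+i\cdot0$, so
$$H(t)=\psi^{-1}\bigl(\psi(t)-2b\,v'(t)\bigr).$$

If $v'\equiv0$, then $H(t)=t$ for real $t$. So $F(t)=t$, hence $F=\mathrm{id}$ and $H(\zeta)=\bar\zeta$. In particular $H\circ H=\mathrm{id}$, so $h\circ h=\mathrm{id}$ near $z_0$.

Otherwise, Taylor expansion of $\psi^{-1}$ at $\psi(t)$ gives
$$H(t)=t-\frac{2b\,v'(t)}{\psi'(t)}+O(v'(t)^2)=t-2bc\,t^m+O(t^{m+1}).$$
Since $c$ is real, $F(t)=\overline{H(t)}$ has the same expansion for real $t$. This determines the Taylor coefficients of the holomorphic function $F$ up to order $m$: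
$$F(\zeta)=\zeta-a\zeta^m+O(\zeta^{m+1}),\quad a=2bc\in\mathbb R\setminus\{0\},\qquad H(\zeta)=\overline{F(\zeta)} . \tag{9}$$

**Step 3: finiteness.** We show that $u$ has finitely many critical points in $E$, and that $v'\not\equiv0$ always. Suppose there are infinitely many. They accumulate at some $z_0\notin P$, as $|\nabla u|\to\infty$ at $P$. By continuity $z_0$ is critical, and it is degenerate because non-degenerate critical points are isolated. By Step 1, $v'$ has infinitely many zeros accumulating at $0$, so $v'\equiv0$ and $h\circ h=\mathrm{id}$ near $z_0$.

We propagate this identity. The set $h^{-1}(P)$ is closed and discrete in $\mathbb C\setminus P$: a compact $K\subset\mathbb C\setminus P$ has compact image $h(K)$, which contains only finitely many points of $P$, and each has finitely many preimages in $K$ because $g$ is holomorphic and not constant. Removing such a set from the connected open set $\mathbb C\setminus P$ leaves an open connected set $X=\mathbb C\setminus(P\cup h^{-1}(P))$. It contains $z_0$, since $h(z_0)=z_0\notin P$. On $X$ the map $h\circ h$ is defined and holomorphic, so $h\circ h=\mathrm{id}$ on $X$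 by the identity theorem. Hence $h$ is injective on $X$.

But $h$ has a critical point $\hat c\in\mathbb C\setminus P$ (Step 4 of Section 4), so every $w\ne h(\hat c)$ close to $h(\hat c)$ has at least two preimages near $\hat c$. Choose such a $w\notin P$. These preimages are not in $P$, and $h$ maps them to $w\notin P$, so they lie in $X$. This contradicts injectivity. So there are finitely many critical points. Consequently $v'\not\equiv0$ at every degenerate critical point, since otherwise all points of the curve would be critical. So (8) and (9) always hold.

**Step 4: multiplicity and index.** We read both from $m$ and the sign of $c$. Use the coordinates $(x,s)$ with $s=y-\varphi(x)$; the change from $(x,y)$ preserves orientation. Since $\tilde u_y$ vanishes on $s=0$ and $\tilde u_x=v'(x)$ there,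
$$\tilde u_y=s\,q,\qquad \tilde u_x=v'(x)+s\,r,$$
with $q,r$ analytic and $q(0)=\tilde u_{yy}(0)=1/b>0$, so $q>0$ near $0$. Thus the ideal $(\tilde u_x,\tilde u_y)$ equals $(v'(x),s)=(x^m,s)$, and $\mu(z_0)=m$.

For the index, the homotopy $(v'(x)+\sigma sr,\,sq)$, $\sigma\in[0,1]$, vanishes only where $s=0$ and $v'(x)=0$, that is, near $0$ only at $0$. At $\sigma=0$ we may replace the positive factors $q$ and $1+O(x)$ by $1$, again by a linear homotopy. So the index is that of $(cx^m,s)$. If $m$ is odd, deform $x^m$ linearly to $x$ to get $(cx,s)$, of degree $\operatorname{sign}c$. If $m$ is even, the field never points in the direction $(-\operatorname{sign}c,0)$, so its degree is $0$. As $a=2bc$,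
$$\mu(z_0)=m,\qquad \operatorname{ind}(z_0)=\operatorname{sign}(a)\ (m\text{ odd}),\qquad \operatorname{ind}(z_0)=0\ (m\text{ even}). \tag{10}$$

## 7. Petals and the identity $2L=\mu+\operatorname{ind}$

Before the general case, try $H(\zeta)=\overline{\zeta-a\zeta^m}$ by hand.

- $m=2$, $a>0$: on the real axis $t\mapsto t-at^2$. Small $t>0$ move toward $0$, while $t<0$ move away. There is one attracting direction. Here $\frac12(\mu+\operatorname{ind})=\frac12(2+0)=1$.
- $m=3$, $a>0$: on the real axis $t\mapsto t-at^3$ attracts from both sides, and the two sides are not exchanged. There are two separate attracting directions. Here $\frac12(3+1)=2$.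
- $m=3$, $a<0$: the real axis repels. But $H(it)=-i(t+at^3)$, so the imaginary axis attracts, and $H$ swaps the directions $i$ and $-i$. They form one cycle. Here $\frac12(3-1)=1$.

So the right number seems to be the number of attracting directions, counted up to complex conjugation. We now make this precise.

**Step 1: a coordinate in which $H$ is a reflected translation.** Let
$$T(\zeta)=\frac1{a(m-1)\zeta^{m-1}}\qquad(\zeta\ne0).$$
By (9), $F(\zeta)=\zeta\bigl(1-a\zeta^{m-1}+O(\zeta^m)\bigr)$. So $T(F(\zeta))=T(\zeta)\bigl(1+(m-1)a\zeta^{m-1}+O(\zeta^m)\bigr)=T(\zeta)+1+O(\zeta)$. Since $a$ is real, $T(\bar\zeta)=\overline{T(\zeta)}$, and therefore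
$$T(H(\zeta))=\overline{T(\zeta)}+1+\varepsilon(\zeta),\qquad\varepsilon(\zeta)\to0\ \text{ as }\ \zeta\to0 . \tag{11}$$
Here $H(\zeta)\ne0$ for small $\zeta\ne0$, because $F'(0)=1$.

**Step 2: the petals.** For $C>0$ let $\Pi_C=\{\operatorname{Re}T>C\}$, a half-plane in the $T$-plane. The map $T:\mathbb C\setminus\{0\}\to\mathbb C\setminus\{0\}$ is a covering of degree $m-1$, and $\Pi_C\subset\mathbb C\setminus\{0\}$ is simply connected. So $T^{-1}(\Pi_C)$ is a disjoint union of $m-1$ domains, each mapped biholomorphically onto $\Pi_C$. We locate them. If $\operatorname{Re}T(\zeta)>0$, then $\operatorname{Re}(a\zeta^{m-1})>0$, so $\zeta$ lies in one of the $m-1$ disjoint sectors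
$$S_\nu=\Bigl\{|\arg(\zeta/\nu)|<\tfrac{\pi}{2(m-1)}\Bigr\},\qquad \nu^{m-1}=\operatorname{sign}a .$$
Each of the domains is connected, so it lies in one sector. Each ray $\{t\nu:t>0\}$ meets $T^{-1}(\Pi_C)$, because $T(t\nu)=\frac1{|a|(m-1)t^{m-1}}>C$ for small $t$. There are $m-1$ domains and $m-1$ sectors, so each $S_\nu$ contains exactly one domain. Call it $W_\nu$, the petal in direction $\nu$. On $W_\nu$ we have $|T|>C$, so $|\zeta|^{m-1}<\frac1{|a|(m-1)C}$: petals are small when $C$ is large.

**Step 3: dynamics on petals.** Fix $C$ so large that all $W_\nu$ lie in the domain where $H=\psi^{-1}\circ\tilde h\circ\psi$ is defined, with $H(\zeta)\ne0$ and $|\varepsilon|<\frac14$ there. By (11), $H(W_\nu)\subset\{\operatorname{Re}T>C+\frac34\}\subset\bigcup_{\nu'}W_{\nu'}$, and as $H(W_\nu)$ is connected it lies in a single petal. For small $t>0$, $H(t\nu)=t\bar\nu(1+o(1))\in S_{\bar\nu}$, and $\bar\nu^{\,m-1}=\operatorname{sign}a$. Hence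
$$H(W_\nu)\subset W_{\bar\nu}.$$
Along an orbit $\operatorname{Re}T$ grows by at least $\frac34$ per step, so $T\to\infty$ and $\zeta\to0$: orbits starting in $W_\nu$ converge to $z_0$. From now on we regard $W_\nu$ as a subset of the $z$-plane, through $z=z_0+e^{i\theta}\psi(\zeta)$. It does not meet $P$, since $h$ is defined on it.

**Step 4: counting cycles of petals.** For a degenerate $z_0$ let $L(z_0)$ be the number of orbits $O=\{\nu,\bar\nu\}$ of complex conjugation on $\{\nu:\nu^{m-1}=\operatorname{sign}a\}$. Real $\nu$ give one-element orbits, so we count real roots.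

- $m$ odd, $a>0$: two real roots $\pm1$, so $L=2+\frac{m-3}2=\frac{m+1}2$.
- $m$ odd, $a<0$: no real root, so $L=\frac{m-1}2$.
- $m$ even: one real root, so $L=1+\frac{m-2}2=\frac m2$.

Put $L=1$ at non-degenerate minima ($\mu=1$, $\operatorname{ind}=1$) and $L=0$ at non-degenerate saddles ($\mu=1$, $\operatorname{ind}=-1$). Comparing with (10), at every critical point of $u$
$$2L(z_0)=\mu(z_0)+\operatorname{ind}(z_0). \tag{12}$$

## 8. Each cycle of petals captures a critical point of $h$

Let $z_0$ be degenerate and $O=\{\nu,\bar\nu\}$ one of its $L(z_0)$ orbits. Put $W_O=W_\nu\cup W_{\bar\nu}$, so $h(W_O)\subset W_O$, and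
$$\Omega_O=\{z:\ h^k(z)\text{ is defined and lies in }W_O\text{ for some }k\ge0\}.$$
Exactly as in Lemma 3, $\Omega_O\subset\mathbb C\setminus P$ is open, $h^{-1}(\Omega_O)=\Omega_O$, and orbits in $\Omega_O$ converge to $z_0$. For different orbits $O,O'$ at the same $z_0$, the sets $\Omega_O,\Omega_{O'}$ are disjoint: the orbit of a common point would eventually stay both in $W_O$ and in $W_{O'}$, which are disjoint.

**Lemma 4.** $\Omega_O$ contains a critical point of $h$.

*Proof.* The fixed point $z_0$ is neutral and lies outside the petals, so the contradiction of Lemma 3 is not available. We instead compare two rates: without critical points $h$ would preserve hyperbolic norms, but inside the petals norms decay to $0$.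

*Norms are preserved.* Suppose $\Omega_O$ contains no critical point of $h$. Let $\Omega_\nu,\Omega_{\bar\nu}$ be the components (possibly equal) of $\Omega_O$ that contain $W_\nu,W_{\bar\nu}$. Since $h(W_\nu)\subset W_{\bar\nu}$ and vice versa, $h(\Omega_\nu)\subset\Omega_{\bar\nu}$ and $h(\Omega_{\bar\nu})\subset\Omega_\nu$. By Lemma 2 both maps are local isometries of the hyperbolic metrics. Take $z\in W_\nu$ and a tangent vector $\xi\ne0$ at $z$. Then the hyperbolic norm of $Dh^k\xi$, in $\Omega_\nu$ for even $k$ and in $\Omega_{\bar\nu}$ for odd $k$, is a constant $\kappa>0$.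

*Norms in the petals dominate.* By monotonicity, $\kappa$ is at most the norm of $Dh^k\xi$ in $W_\nu$ or $W_{\bar\nu}$ respectively. Each of these petals is isometric, through $T$, to $\Pi_C$ with the metric $\frac{|dT|}{\operatorname{Re}T-C}$. Write $\|\cdot\|_{\Pi_C}$ for this norm.

*Norms in the petals decay.* By (11) and the choice of $C$, in the coordinate $T$ the map $h$ acts as an antiholomorphic map $\Pi_C\to\Pi_{C+3/4}$. Let $x_k=\operatorname{Re}T(h^k(z))-C$; for $k\ge1$ we have $x_k>\frac34$. By Schwarz–Pick the map does not increase norms from $\Pi_C$ to $\Pi_{C+3/4}$. At $h^k(z)$ the two metrics are $\frac{|dT|}{x_k}$ for $\Pi_C$ and $\frac{|dT|}{x_k-3/4}$ for $\Pi_{C+3/4}$, so the $\Pi_C$-norm is $\frac{x_k-3/4}{x_k}$ times the other. Hence, for $k\ge1$,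
$$\|Dh^k\xi\|_{\Pi_C}\le\Bigl(1-\frac3{4x_k}\Bigr)\|Dh^{k-1}\xi\|_{\Pi_C},\qquad x_k\le x_0+\tfrac54k,$$
the last bound again by (11). So $\sum_k\frac3{4x_k}=\infty$, the product of the factors is $0$, and $\|Dh^k\xi\|_{\Pi_C}\to0$. This contradicts $\|Dh^k\xi\|_{\Pi_C}\ge\kappa>0$. $\square$

## 9. Counting modulo the lattice: proof of Theorem A

**Step 1: $\sum L\le2n$.** We show that the captured critical points are different mod $\Lambda$. Choose one representative in $\mathbb C$ of each critical point of $u$ in $E$. Lemmas 3 and 4 attach to these representatives $\sum L(z_0)$ sets $\Omega$ or $\Omega_O$, each with a critical point of $h$ in it. Let $c$ be such a point in a set attached to $z_0$ (and $O$), let $c'$ be one in a set attached to $z_0'$ (and $O'$), and suppose $c'=c+\omega$ with $\omega\in\Lambda$. All iterates are defined, and $h^k(c')=h^k(c)+\omega$. Letting $k\to\infty$ we get $z_0'=z_0+\omega$. Since we chose one representative per class, $z_0'=z_0$ and $\omega=0$, so $c=c'$. By the disjointness in Section 8, $O=O'$. So points in different sets are distinct mod $\Lambda$. As $h$ has at most $2n$ critical points mod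 $\Lambda$,
$$\sum_{z_0}L(z_0)\le2n . \tag{13}$$

**Step 2: the bound.** The number of critical points is finite by Step 3 of Section 6, so (5) holds. From (7) and (12),
$$\sum_{z_0}\mu(z_0)=n+2\sum_{z_0}L(z_0)\le5n . \tag{14}$$
Since every $\mu\ge1$, there are at most $5n$ critical points. If there are exactly $5n$, then all $\mu=1$ and $\sum L=2n$. So all are non-degenerate, the minima (the points with $L=1$) number $2n$, and the remaining $3n$ are saddles.

**Step 3: sharpness.** We exhibit $5n$ critical points by the covering trick of Section 1. By Lin–Wang choose $\tau$ such that $G(\cdot;\tau)$ has $5$ critical points. Let $\pi:E_{n\tau}\to E_\tau$ be induced by $\Lambda_{n\tau}\subset\Lambda_\tau$, of degree $n$. The function $\frac1nG(\pi(z);\tau)$ has mean zero, and $-\Delta$ of it is $\frac1n\sum_{j=0}^{n-1}\delta_{j\tau}-\frac1{|E_{n\tau}|}$. So it equals $\frac1n\sum_{j=0}^{n-1}G(z-j\tau;n\tau)$, which is of the form (4) on $E_{n\tau}$. It has $5n$ critical points. This proves Theorem A, and with $n=2$ the Corollary: **if $G_p$ has $10$ critical points, all are non-degenerate.** $\blacksquare$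

## 10. The symmetry $z\mapsto-z$: proof of Theorem B

Now $u=G_p$, $n=2$. We use that $u$ is even.

**Step 1: consequences of evenness.** We have $h(-z)=-h(z)$. Let $2e\in\Lambda$. Then $e\notin P$, for $e\equiv\pm p$ would give $2p\in\Lambda$. Also $h(2e-z)=2e+h(-z)=2e-h(z)$, so $h(e)=e$: the four half-periods (including $0$) are critical points of $G_p$. The other critical points come in pairs $\pm q$, $q\neq-q$, with $\mu(q)=\mu(-q)$.

*At a degenerate half-period, $\mu$ is odd.* Here $\tilde u(-w)=\tilde u(w)$, so $\tilde u_y$ is odd and the curve $\tilde u_y=0$ is symmetric under $w\mapsto-w$. Thus $\varphi$ is odd, $v$ is even, $v'$ is odd, and $\mu=m$ is odd.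

*At a half-period, $g'$ vanishes to even order (possibly $0$).* From $g(2e-z)=2\bar e-g(z)$ we get $g'(2e-z)=g'(z)$.

**Step 2: the key claim.** *Suppose $\sum L=4$. Then no half-period $e$ has $L(e)=1$.*

By Section 9 there are $\sum L=4$ sets $\Omega$, each containing a critical point of $h$, and critical points in different sets are distinct mod $\Lambda$. Since $g'$ has only $4$ zeros mod $\Lambda$ with multiplicity, all zeros of $g'$ are simple, and each set $\Omega$ contains critical points from exactly one class mod $\Lambda$.

Suppose $L(e)=1$. Choose $e$ as its own representative, and let $\Omega$ be the single set attached to $e$. The map $z\mapsto2e-z$ commutes with $h$ by Step 1. We check that it preserves $\Omega$. If $e$ is a non-degenerate minimum, this holds because $B$ is a disc centered at $e$. If $e$ is degenerate, then $z\mapsto2e-z$ is $w\mapsto-w$, and $\psi$ is odd because $\varphi$ is, so it corresponds to $\zeta\mapsto-\zeta$. Since $m-1$ is even, this preserves $T$ and permutes the petals $W_\nu$. There is only one orbit $O$, so $W_O$ is the union of all petals and is invariant. In both cases $\Omega$ is invariant.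

So with a critical point $c$ of $h$, $\Omega$ also contains the critical point $2e-c\equiv-c$. Both lie in the same class, so $c\equiv-c$ mod $\Lambda$: $c$ is a half-period, and $h(c)=c$ by Step 1. The orbit of $c$ converges to $e$, hence $c=e$. So $g'(e)=0$, and by Step 1 the order of this zero is even, at least $2$. This contradicts simplicity and proves the claim.

**Step 3: ten critical points.** By Theorem A all $\mu=1$, $\sum L=4$, and there are four non-degenerate minima and six non-degenerate saddles. A minimum has $L=1$, so by Step 2 no half-period is a minimum. Hence the minima form two pairs $\pm q_1,\pm q_2$, and the four half-periods are saddles. The remaining two saddles are not half-periods, so they form a pair $\pm q_3$. This is part 1.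

**Step 4: eight critical points.** By (14), $\sum\mu=2+2\sum L$ is even, and $8\le\sum\mu\le10$. Suppose some critical point is degenerate. Then $\sum\mu>8$, so $\sum\mu=10$, $\sum L=4$ and $\sum(\mu-1)=2$. A degenerate half-period has odd $\mu\ge3$, so it contributes at least $2$ to $\sum(\mu-1)$. A degenerate pair $\pm q$ contributes $2(\mu(q)-1)\ge2$. So either exactly one half-period $e$ is degenerate, with $\mu(e)=3$, or exactly one pair $\pm q$ is degenerate, with $\mu(\pm q)=2$, and nothing else is degenerate.

In the first case we show that $e$ is a local minimum. By (10), $\operatorname{ind}(e)=\pm1$. If $\operatorname{ind}(e)=-1$, then $L(e)=\frac12(3-1)=1$ by (12), contradicting Step 2. So $\operatorname{ind}(e)=+1$, that is, $m=3$ and $c>0$ in (8). Then $v(x)-v(0)\sim\frac c4x^4$, so $v$ has a strict local minimum at $0$. Near $0$ we have $\tilde u_{yy}>0$, so for fixed $x$ the function $y\mapsto\tilde u(x,y)$ is strictly convex with its minimum at $y=\varphi(x)$. Hence $\tilde u(x,y)\ge v(x)\ge v(0)$, with equality throughout only at the origin. So $e$ is a degenerate strict local minimum with $\mu=3$. This is part 2. $\blacksquare$
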